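\title{Resistance sparsifiers of the complete graph}

\begin{abstract}
An $\varepsilon$-resistance sparsifier of a weighted graph $G$ is a weighted graph on the same vertices that preserves every effective resistance up to a factor $1\pm\varepsilon$. We show that in every $\varepsilon$-resistance sparsifier of the complete graph $K_n$ each vertex has degree at least $\min\{n-1,\frac{1+\varepsilon}{4\varepsilon}\}$. Hence for $\varepsilon>1/n$ such a sparsifier has more than $\frac{n}{8\varepsilon}$ edges, and $\Omega(n/\varepsilon)$ edges are necessary in the worst case. The degree bound is attained, and we determine when the resulting edge bound is attained. When $\varepsilon\to0$ and $n\varepsilon\to\infty$, a spectral argument raises the edge bound to $(1-o(1))\frac{n}{4\varepsilon}$, and incidence graphs of projective planes show that the constant $\frac14$ is optimal.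
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $G=(V,E,w)$ be an undirected graph on $n$ vertices with weights $w(e)\ge0$. We read $G$ as an electrical network in which $w(e)$ is the conductance (inverse resistance) of $e$. Edges of weight zero are treated as absent: they carry no flow and are not counted as edges. All graphs in this paper are connected through edges of positive weight.

Fix an arbitrary orientation of the edges. A \emph{unit flow} from $s$ to $t$ is a real function $f$ on the edges whose net outflow is $1$ at $s$, $-1$ at $t$, and $0$ at every other vertex. Its \emph{energy} is $\sum_e f(e)^2/w(e)$, and the \emph{effective resistance} $R_G(s,t)$ is the least energy of a unit flow from $s$ to $t$; we put $R_G(s,s)=0$. The energy is quadratic, so a flow gains by splitting over many routes, and $R_G(s,t)$ is small when $s$ and $t$ are joined by many short paths.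

For $\varepsilon>0$, an \emph{$\varepsilon$-resistance sparsifier} of $G$ is a graph $G'$ on the same vertex set such that
\[
(1-\varepsilon)R_G(s,t)\le R_{G'}(s,t)\le(1+\varepsilon)R_G(s,t)\qquad\text{for all }s,t\in V .
\]
The graph $G'$ need not be a subgraph of $G$, and its weights are arbitrary non-negative numbers. Chu et al.\ showed that every graph on $n$ vertices has an $\varepsilon$-resistance sparsifier with $\widetilde O(n/\varepsilon)$ edges, where $\widetilde O$ hides polylogarithmic factors. It is also known that for every $n\ge2$ and $\varepsilon>1/n$ some graph on $n$ vertices has only sparsifiers with $\Omega(n/\sqrt\varepsilon)$ edges. The following question, which comes from Kalman and Krauthgamer~\cite{KK}, asks which dependence on $\varepsilon$ is correct.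

\begin{quote}
Is it true that for every $n\ge2$ and every $\varepsilon>1/n$ there is a graph on $n$ vertices all of whose $\varepsilon$-resistance sparsifiers have $\Omega(n/\varepsilon)$ edges, with an absolute implied constant?
\end{quote}

Some lower bound on $\varepsilon$ is needed here: merging parallel edges and deleting loops changes no resistance (Section~\ref{sec:prelim}), so $\binom n2$ edges always suffice. We show that the answer is yes, and that the complete graph $K_n$ with unit weights is a witness.

\subsection*{Nearly equal resistances}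

In $K_n$ every pair of distinct vertices has resistance $2/n$, so a sparsifier of $K_n$ is a graph in which all resistances are nearly equal. Only the ratio of the extreme resistances matters, because multiplying all weights by $\tau>0$ divides all energies, hence all resistances, by $\tau$. In detail, if all resistances between distinct vertices of a graph lie in $[\alpha,\beta]$ with $0<\alpha<\beta$, then
\begin{equation}\label{eq:scale}
\tau=\frac{n(\alpha+\beta)}4\quad\text{yields an $\varepsilon$-resistance sparsifier of $K_n$ with}\quad\varepsilon=\frac{\beta-\alpha}{\beta+\alpha},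
\end{equation}
since $\alpha/\tau=\frac2n(1-\varepsilon)$ and $\beta/\tau=\frac2n(1+\varepsilon)$. The star with unit weights has resistances $1$ and $2$, so for $\varepsilon\ge\frac13$ already $n-1$ edges suffice. The question concerns small $\varepsilon$.

To guess the answer, take a $d$-regular graph, $d\ge2$, with unit weights and two vertices $s,t$ at distance at least $4$. Let $B_s$ consist of $s$ and its neighbors, and define $B_t$ likewise. Consider the four edge cuts around $\{s\}$, $B_s$, $B_t$, $\{t\}$. They have $d$, at most $d(d-1)$, at most $d(d-1)$, and $d$ edges. They are pairwise disjoint: the edges at $s$ lie inside $B_s$, the edges at $t$ lie inside $B_t$, and an edge meeting both $B_s$ and $B_t$ would bring $s$ and $t$ within distance $3$. A unit flow sends net amount $1$ across each cut, which by the Cauchy--Schwarz inequality costs energy at least $1/c$ on a cut with $c$ edges. Hence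
\[
R(s,t)\ge\frac2d+\frac2{d(d-1)}=\frac2{d-1}.
\]
On the other hand, Foster's identity (Lemma~\ref{lem:ids}(ii)) says that the resistances across the $nd/2$ edges sum to $n-1$, so some edge has resistance below $2/d$. If the graph is, up to scaling, an $\varepsilon$-resistance sparsifier of $K_n$ with $\varepsilon<1$, then $\frac{1+\varepsilon}{1-\varepsilon}>\frac d{d-1}$, that is, $d>\frac{1+\varepsilon}{2\varepsilon}$, and there are more than $\frac n{4\varepsilon}$ edges. So adjacent and distant pairs differ by a relative amount $1/d$, which points to $n/\varepsilon$ and to the constant $\frac14$. The argument needs equal weights, equal degrees and distant vertices. A general sparsifier offers none of these, and Theorem~\ref{thm:sharp} shows that degrees half as large do occur.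

\subsection*{Results}

Sparsifiers are taken to be simple graphs, which loses nothing by the remark on parallel edges, and $\deg(i)$ is the number of edges of positive weight at $i$.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $\varepsilon>0$, and let $G'$ be an $\varepsilon$-resistance sparsifier of $K_n$. Then every vertex $i$ of $G'$ satisfies $\deg(i)\ge\min\{n-1,\frac{1+\varepsilon}{4\varepsilon}\}$. Hence $|E(G')|\ge\frac n2\min\{n-1,\frac{1+\varepsilon}{4\varepsilon}\}$. In particular, if $\varepsilon>1/n$, then
\[
|E(G')|\ \ge\ \frac{n(1+\varepsilon)}{8\varepsilon}\ >\ \frac n{8\varepsilon}.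
\]
\end{theorem}

This answers the question with the constant $\frac18$, and it matches the upper bound $\widetilde O(n/\varepsilon)$ up to the hidden factors. The next theorem describes when Theorem~\ref{thm:main} is exact.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Let $2\le p\le q$ be integers, $n=p+q$ and $\varepsilon=\frac1{4q-1}$. Then $K_n$ has an $\varepsilon$-resistance sparsifier with a vertex of degree exactly $q=\frac{1+\varepsilon}{4\varepsilon}$.
\item[(b)] Let $n\ge4$. Every $\varepsilon$-resistance sparsifier of $K_n$ has all $\binom n2$ edges if and only if $\varepsilon<\frac1{4n-9}$.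
\item[(c)] Let $n\ge4$ and $\frac{1+\varepsilon}{4\varepsilon}\le n-2$, and let $G'$ be an $\varepsilon$-resistance sparsifier of $K_n$. Then $|E(G')|=\frac n2\cdot\frac{1+\varepsilon}{4\varepsilon}$ if and only if $n$ is even, $\varepsilon=\frac1{2n-1}$, and $G'$ is $K_{n/2,n/2}$ with equal weights on all edges. The common weight is then $2-\frac1n$, and this graph is indeed a $\frac1{2n-1}$-resistance sparsifier of $K_n$.
\end{enumerate}
\end{theorem}

In these examples $q\ge n/2$, so $\varepsilon\le\frac1{2n-1}$ and the graphs are dense. When $\varepsilon$ is much larger than $1/n$, the constant guessed above is the right one.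

\begin{theorem}\label{thm:asym}
Let $n\ge3$ and $0<\varepsilon<\frac1{15}$, and let $G'$ be an $\varepsilon$-resistance sparsifier of $K_n$. Then
\[
|E(G')|\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}\cdot\frac{n-1}{4\left(\frac\varepsilon{1-\varepsilon}+\frac1{n-1}\right)},
\]
which is $(1-o(1))\frac n{4\varepsilon}$ when $\varepsilon\to0$ and $n\varepsilon\to\infty$. The constant $\frac14$ is optimal: for every prime power $q$, with $n=2(q^2+q+1)$ and $\varepsilon=\frac{q+1}{2q^2+3q+2}$, the graph $K_n$ has an $\varepsilon$-resistance sparsifier with $\frac{n(q+1)}2$ edges, and as $q\to\infty$ we have $\varepsilon\to0$, $n\varepsilon\to\infty$ and $\frac{n(q+1)}2=(1+o(1))\frac n{4\varepsilon}$.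
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:sharp} rest on a local argument at one vertex (Sections~\ref{sec:degree} and~\ref{sec:sharp}). The lower bound in Theorem~\ref{thm:asym} is global and compares moments of the Laplacian spectrum (Section~\ref{sec:spectral}); the matching graphs are computed in Section~\ref{sec:plane}.

\section{Resistances and the Laplacian}\label{sec:prelim}

Let $H$ be a connected weighted graph on $V=\{1,\dots,n\}$, $n\ge2$. For $i\ne j$ let $w_{ij}=w_{ji}\ge0$ be the total weight of the edges joining $i$ and $j$, let $w_{ii}=0$, and let $d_i=\sum_jw_{ij}>0$ be the \emph{weighted degree}. The \emph{Laplacian} $L$ has diagonal entries $d_i$ and off-diagonal entries $-w_{ij}$, so that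
\[
(Lx)_i=\sum_jw_{ij}(x_i-x_j),\qquad x^TLx=\sum_{i<j}w_{ij}(x_i-x_j)^2 .
\]
Thus $L$ is positive semidefinite, and its kernel is spanned by the all-ones vector $\mathbf 1$ because $H$ is connected. Let $\lambda_1,\dots,\lambda_{n-1}>0$ be the other eigenvalues. The \emph{pseudoinverse} $\Gamma=L^+$ is the symmetric matrix that annihilates $\mathbf 1$ and inverts $L$ on $\mathbf 1^\perp$. Thus $L\Gamma=I-\frac1nJ$ with $J=\mathbf 1\mathbf 1^T$. We write $e_s$ for the standard basis vectors and $R_{st}=R_H(s,t)$. The standard formula is
\begin{equation}\label{eq:formula}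
R_{st}=(e_s-e_t)^T\Gamma(e_s-e_t)=\Gamma_{ss}+\Gamma_{tt}-2\Gamma_{st}.
\end{equation}
To see it for $s\ne t$, let $x=\Gamma(e_s-e_t)$, so $Lx=e_s-e_t$, and put $f(e)=w(e)(x_i-x_j)$ on an edge $e$ oriented from $i$ to $j$. The net outflow of $f$ at $i$ is $(Lx)_i$, so $f$ is a unit flow, and its energy is $x^TLx=x^T(e_s-e_t)$, the right side of \eqref{eq:formula}. Any other unit flow is $f+g$, where $g$ has net outflow $0$ everywhere. The cross term in its energy is $2\sum_eg(e)(x_i-x_j)=2\sum_ix_i\cdot(\text{net outflow of $g$ at }i)=0$, so $f$ has least energy.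

Three consequences will be used. First, resistances depend only on $L$, so merging parallel edges and deleting loops changes nothing. Second, if $e_s-e_t=\sum_rv_r$ with pairwise orthogonal eigenvectors $Lv_r=\theta_rv_r$, $\theta_r>0$, then $R_{st}=\sum_r\|v_r\|^2/\theta_r$. Third, for $K_n$ we have $L=nI-J$, which acts as $n$ on $\mathbf 1^\perp$, so $R_{st}=2/n$ for $s\ne t$.

A vector $x$ with $Lx=e_s-e_t$ is an \emph{electrical potential} for the unit current from $s$ to $t$. At every vertex $i\ne s,t$ it is \emph{harmonic}: $d_ix_i=\sum_jw_{ij}x_j$, so $x_i$ is the weighted average of the values at the neighbors of $i$. Our hypothesis concerns resistances and our conclusions concern weights. Part (i) of the next lemma connects them: the potential can be written in terms of resistances alone, and harmonicity is then a linear relation between weights and resistances.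

\begin{lemma}\label{lem:ids}
\begin{enumerate}
\item[(i)] For $s\ne t$, the vector $\varphi$ with entries $\varphi(x)=\frac12(R_{xt}-R_{xs})$ satisfies $L\varphi=e_s-e_t$.
\item[(ii)] (Foster) $\sum_{i<j}w_{ij}R_{ij}=n-1$.
\item[(iii)] $\sum_{s<t}R_{st}=n\sum_{l=1}^{n-1}\lambda_l^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:formula}, $\varphi(x)=\Gamma_{xs}-\Gamma_{xt}+\frac12(\Gamma_{tt}-\Gamma_{ss})$ for every $x$, including $x=s$ and $x=t$. So $\varphi$ is $\Gamma(e_s-e_t)$ plus a multiple of $\mathbf 1$, and $L\varphi=(I-\frac1nJ)(e_s-e_t)=e_s-e_t$.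

(ii) Since $L=\sum_{i<j}w_{ij}(e_i-e_j)(e_i-e_j)^T$, formula \eqref{eq:formula} gives $\sum_{i<j}w_{ij}R_{ij}=\operatorname{tr}(L\Gamma)=\operatorname{tr}(I-\frac1nJ)=n-1$.

(iii) Summing \eqref{eq:formula}, $\sum_{s<t}R_{st}=(n-1)\operatorname{tr}\Gamma-(\mathbf 1^T\Gamma\mathbf 1-\operatorname{tr}\Gamma)=n\operatorname{tr}\Gamma$, and the eigenvalues of $\Gamma$ are $0$ and the $\lambda_l^{-1}$.
\end{proof}

In Sections~\ref{sec:degree}--\ref{sec:spectral}, $G'$ is an $\varepsilon$-resistance sparsifier of $K_n$, this notation refers to $G'$ unless another graph is named, $N(i)$ is the set of neighbors of $i$, and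
\[
a=\frac2n(1-\varepsilon),\qquad b=\frac2n(1+\varepsilon),\qquad D=\frac{1+\varepsilon}{4\varepsilon}=\frac{b}{2(b-a)} .
\]
The hypothesis reads: $a\le R_{st}\le b$ for all $s\ne t$.

\section{The degree bound}\label{sec:degree}

Send a unit current from $k$ to $k'$ and take the potential $\varphi(x)=\frac12(R_{xk'}-R_{xk})$ of Lemma~\ref{lem:ids}(i). It has two spikes, $\varphi(k)=\frac12R_{kk'}\ge\frac a2$ and $\varphi(k')=-\varphi(k)$, and is almost flat elsewhere: $|\varphi(x)|\le\frac{b-a}2$ for $x\ne k,k'$. The ratio of the flat part to the spikes is of order $\varepsilon$. A vertex $i$ adjacent to both $k$ and $k'$ may see the spikes cancel in its average, as happens in $K_n$. A vertex $i$ adjacent to $k$ but not to $k'$ sees only one spike, and its average can be small only if the edge $ik$ carries a share $O(\varepsilon)$ of $d_i$.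

\begin{example}\label{ex:small}
Let $i$ be a leaf with neighbor $k$, and let $k'$ be a third vertex. Harmonicity at $i$ says $\varphi(i)=\varphi(k)$, that is, $R_{ik'}-R_{ik}=R_{kk'}$. Hence $b-a\ge a$, which means $\varepsilon\ge\frac13$, or $D\le1$. The star attains this.

Next take the cycle $i,k,k',j$ with unit weights. Adjacent vertices have resistance $\frac34$ (a resistance $1$ in parallel with a resistance $3$) and opposite vertices have resistance $1$, so \eqref{eq:scale} gives $\varepsilon=\frac17$ and $D=2$. Before scaling, with $a=\frac34$ and $b=1$,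
\[
\varphi(k)=\tfrac38=\tfrac a2,\qquad\varphi(i)=\tfrac12\bigl(1-\tfrac34\bigr)=\tfrac18=\tfrac{b-a}2,\qquad\varphi(j)=\tfrac12\bigl(\tfrac34-1\bigr)=-\tfrac18=-\tfrac{b-a}2 ,
\]
and indeed $\varphi(i)=\frac12(\varphi(k)+\varphi(j))$. The spike is as low as allowed, the value at $i$ as high as allowed, and the other neighbor $j$ pulls the average down as far as allowed. These are the three estimates of the general proof.
\end{example}

\begin{lemma}\label{lem:light}
Let $i,k,k'$ be distinct vertices with $w_{ik}>0$ and $w_{ik'}=0$. Then $w_{ik}\le d_i/D$. If equality holds, then $R_{ik}=a$, $R_{ik'}=b$, $R_{kk'}=a$, and $R_{jk}=b$ for every $j\in N(i)\setminus\{k\}$.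
\end{lemma}

\begin{proof}
The potential $\varphi(x)=\frac12(R_{xk'}-R_{xk})$ is harmonic at $i$, so $d_i\cdot2\varphi(i)=\sum_jw_{ij}\cdot2\varphi(j)$. The term $j=k$ is $w_{ik}R_{kk'}$ because $R_{kk}=0$, and the term $j=k'$ is absent because $k'\notin N(i)$. Thus
\[
d_i(R_{ik'}-R_{ik})=w_{ik}R_{kk'}+\sum_{j\in N(i)\setminus\{k\}}w_{ij}(R_{jk'}-R_{jk}).
\]
Every resistance here is between distinct vertices and lies in $[a,b]$, and the weights in the last sum add up to $d_i-w_{ik}$. Bounding the left side from above and the right side from below,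
\begin{equation}\label{eq:chain}
d_i(b-a)\ \ge\ w_{ik}\,a-(d_i-w_{ik})(b-a).
\end{equation}
This rearranges to $w_{ik}\,b\le2d_i(b-a)$, which is $w_{ik}\le d_i/D$. If equality holds, then it holds in \eqref{eq:chain}, hence in each estimate, all coefficients being positive: $R_{ik'}-R_{ik}=b-a$, $R_{kk'}=a$, and $R_{jk}-R_{jk'}=b-a$ for $j\in N(i)\setminus\{k\}$. A difference of two numbers in $[a,b]$ equals $b-a$ only if they are $b$ and $a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\deg(i)<n-1$, and choose $k'\ne i$ with $w_{ik'}=0$. Summing Lemma~\ref{lem:light} over $k\in N(i)$ gives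
\begin{equation}\label{eq:sum}
d_i=\sum_{k\in N(i)}w_{ik}\le\deg(i)\,\frac{d_i}D ,
\end{equation}
and $d_i>0$, so $\deg(i)\ge D$. This is the degree bound, and $|E(G')|=\frac12\sum_i\deg(i)$ gives the edge bound. If $\varepsilon>1/n$, then $D=\frac1{4\varepsilon}+\frac14<\frac{n+1}4\le n-1$, the last step because $n\ge2$. So the minimum is $D$ and $|E(G')|\ge\frac n2D=\frac{n(1+\varepsilon)}{8\varepsilon}$.
\end{proof}

The hypothesis $\varepsilon>1/n$ serves only to identify the minimum. The term $n-1$ reflects the need for a non-neighbor $k'$ and cannot be dropped, since $K_n$ is its own sparsifier for every $\varepsilon$.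

\section{Extremal graphs}\label{sec:sharp}

The equality conditions of Lemma~\ref{lem:light} say what a graph with $\deg(i)=D$ should look like. Let $Q=N(i)$ and $P=V\setminus Q$. Pairs inside $Q$ and pairs $i,k'$ inside $P$ have the large resistance $b$, while pairs between $P$ and $Q$ have the small resistance $a$. This suggests the complete bipartite graph $K_{p,q}$. There, however, two vertices of $P$ have resistance $2/q$ and two vertices of $Q$ have resistance $2/p$. For $p<q$ we repair the imbalance by adding light edges inside $Q$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]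
Let $V=P\sqcup Q$ with $|P|=p$ and $|Q|=q$. Let $H$ have weight $1$ on every pair between $P$ and $Q$, weight $0$ inside $P$, and weight $\gamma=\frac{q-p}q$ on every pair inside $Q$; here $p\le q$ makes $\gamma\ge0$. We list the eigenvectors of the Laplacian $L$ of $H$.

Let $v$ be supported on $P$ with sum zero. At $i\in P$ we get $(Lv)_i=qv_i$, and at $j\in Q$ we get $(Lv)_j=-\sum_{i\in P}v_i=0$. So $Lv=qv$. Let $v$ be supported on $Q$ with sum zero. At $i\in P$ we get $(Lv)_i=0$, and at $j\in Q$ we get $(Lv)_j=pv_j+\gamma\sum_{j'\in Q}(v_j-v_{j'})=(p+\gamma q)v_j=qv_j$. So again $Lv=qv$; this is the reason for the choice of $\gamma$. Finally let $c=\frac1p\mathbf 1_P-\frac1q\mathbf 1_Q$, with $\|c\|^2=\frac1p+\frac1q=\frac n{pq}$. It is constant on each side, so $(Lc)_i=q\cdot\frac n{pq}=nc_i$ on $P$ and $(Lc)_j=-p\cdot\frac n{pq}=nc_j$ on $Q$. So $Lc=nc$.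

Two vertices on the same side therefore have resistance $2/q$. For $i\in P$ and $j\in Q$ use the orthogonal decomposition into eigenvectors
\[
e_i-e_j=\bigl(e_i-\tfrac1p\mathbf 1_P\bigr)-\bigl(e_j-\tfrac1q\mathbf 1_Q\bigr)+c ,
\]
whose first two terms have squared norms $1-\frac1p$ and $1-\frac1q$. It gives
\[
R_{ij}=\frac{(1-\frac1p)+(1-\frac1q)}q+\frac1n\cdot\frac n{pq}=\frac{2q-1}{q^2}.
\]
The resistances take the two values $\frac{2q-1}{q^2}$ and $\frac{2q}{q^2}$. By \eqref{eq:scale}, a multiple of $H$ is an $\varepsilon$-resistance sparsifier of $K_n$ with $\varepsilon=\frac1{4q-1}$, and then $D=\frac1{4\varepsilon}+\frac14=q$, the degree of each vertex of $P$.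
\end{proof}

The condition $p\ge2$ makes $q\le n-2$, so that $q$ is the minimum in Theorem~\ref{thm:main} and $H$ is not complete. For $p=q=2$ the graph $H$ is the $4$-cycle of Example~\ref{ex:small}.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
If a sparsifier misses an edge, some vertex has degree at most $n-2$, and Theorem~\ref{thm:main} forces $\frac1{4\varepsilon}+\frac14=D\le n-2$, that is, $\varepsilon\ge\frac1{4n-9}$. Conversely, since $n\ge4$, part (a) applies with $p=2$ and $q=n-2$. It gives a $\frac1{4n-9}$-resistance sparsifier that misses the edge inside $P$, and this graph is an $\varepsilon$-resistance sparsifier for every $\varepsilon\ge\frac1{4n-9}$.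
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
If $n$ is even and $\varepsilon=\frac1{2n-1}$, then $D=\frac n2$, and $K_{n/2,n/2}$ has $\frac{n^2}4=\frac n2D$ edges. With common weight $\tau$, the computation in (a) for $p=q=\frac n2$ gives the resistances $\frac{4(n-1)}{n^2\tau}$ and $\frac4{n\tau}$, while $a=\frac{4(n-1)}{n(2n-1)}$ and $b=\frac4{2n-1}$. The first resistance is at least $a$ exactly when $\tau\le\frac{2n-1}n$, and the second is at most $b$ exactly when $\tau\ge\frac{2n-1}n$. So the graph is a sparsifier exactly for $\tau=2-\frac1n$.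

Now assume $|E(G')|=\frac n2D$ with $D\le n-2$. By Theorem~\ref{thm:main} all degrees are at least $D$, and their average is $D$, so all equal $D$. Every vertex $i$ thus has a neighbor and a non-neighbor other than itself. Equality holds in \eqref{eq:sum}, so $w_{ik}=d_i/D$ for all $k\in N(i)$, and the equality case of Lemma~\ref{lem:light} applies to every triple $i,k,k'$ with $k\in N(i)$ and $k'\notin N(i)\cup\{i\}$. We use its conclusions in turn.

From $R_{ik}=a$ and $R_{ik'}=b$: adjacent pairs have resistance $a$ and non-adjacent pairs have resistance $b$. Since $a<b$, the resistance of a pair decides its adjacency. From $R_{jk}=b$: distinct neighbors of $i$ are non-adjacent, so every neighborhood is an independent set. From $R_{kk'}=a$: every neighbor of $i$ is adjacent to every non-neighbor $k'\ne i$ of $i$, and it is adjacent to $i$ itself.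

Fix $i$. For $j\in N(i)$ the last two facts give $N(j)=V\setminus N(i)$, and this set is independent because it is a neighborhood. Hence $G'$ is complete bipartite with parts $N(i)$ and $V\setminus N(i)$. Both parts are neighborhoods, so both have size $D$. Thus $n=2D$ is even, and $\frac1{4\varepsilon}+\frac14=\frac n2$ gives $\varepsilon=\frac1{2n-1}$. For each edge $ik$ we have $d_i/D=w_{ik}=d_k/D$. By connectivity all weighted degrees agree, and so all weights agree.
\end{proof}

\section{A spectral bound on the number of edges}\label{sec:spectral}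

Lemma~\ref{lem:light} allows a worst case at every vertex. To gain the factor $2$ we average over the whole graph. Let $m=|E(G')|$, let $W=\sum_ew_e$ be the total weight, and let
\[
\mu=\frac{\operatorname{tr}L}{n-1}=\frac{2W}{n-1}
\]
be the mean of $\lambda_1,\dots,\lambda_{n-1}$. The mean of the numbers $\mu/\lambda_l$ is at least $1$, with equality only if all $\lambda_l$ coincide, that is, for a multiple of $K_n$. We show first that for a sparsifier this mean is at most about $1+2\varepsilon$, so that the spectrum is concentrated, and then that a graph with few edges has a spread-out spectrum. Throughout this section $\varepsilon<\frac1{15}$, so $a>0$.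

\subsection*{The spectrum is concentrated}
Lemma~\ref{lem:ids}(ii) gives $aW\le n-1\le bW$, that is,
\begin{equation}\label{eq:mu}
\frac2b\le\mu\le\frac2a .
\end{equation}
Lemma~\ref{lem:ids}(iii) gives $n\sum_l\lambda_l^{-1}\le b\binom n2$. Multiplying by $\mu/n\le 2/(an)$,
\begin{equation}\label{eq:conc}
\sum_{l=1}^{n-1}\frac\mu{\lambda_l}\le\frac ba\,(n-1)=\Bigl(1+\frac{2\varepsilon}{1-\varepsilon}\Bigr)(n-1).
\end{equation}
Put $y_l=1-\lambda_l/\mu$. Then $y_l<1$, $\sum_ly_l=0$, and $\mu/\lambda_l=\frac1{1-y_l}$.

The number of edges is tied to $\sum_ly_l^2$, a trace that contains the squares of the weights. One would like to use $\frac1{1-y}\ge1+y+y^2$, but the remainder $\frac{y^3}{1-y}$ is negative for $y<0$. One could instead write $\frac1{1-y}=1+y+\frac{y^2}{1-y}$ and bound $1-y_l=\lambda_l/\mu$ by $2\max_id_i/\mu$; this is about $2$ by Lemma~\ref{lem:wdeg} below, so we would lose a factor $2$ and be back at $\frac18$. The remedy is to expand one step further, where the remainder has a sign: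
\[
\frac1{1-y}=1+y+y^2+y^3+\frac{y^4}{1-y}\ \ge\ 1+y+y^2+y^3\qquad(y<1).
\]
The price is a cubic trace, whose main term counts weighted triangles and is non-negative. The matrix $Y=I-L/\mu$ has the eigenvalues $y_1,\dots,y_{n-1}$ and the eigenvalue $1$ on $\mathbf 1$. So \eqref{eq:conc} yields
\begin{equation}\label{eq:upper}
\operatorname{tr}Y^2+\operatorname{tr}Y^3-2=\sum_l(y_l^2+y_l^3)\ \le\ \frac{2\varepsilon}{1-\varepsilon}(n-1).
\end{equation}

\subsection*{Expanding the traces}
Write $Y=\Delta+A$, where $\Delta$ is diagonal with entries $\delta_i=1-d_i/\mu$, and $A_{ij}=w_{ij}/\mu\ge0$ is symmetric with zero diagonal. Let $S_i=(A^2)_{ii}=\sum_jA_{ij}^2$. Since $A$ has zero diagonal, $\operatorname{tr}(\Delta A)=\operatorname{tr}(\Delta^2A)=0$. By cyclicity of the trace,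
\[
\operatorname{tr}Y^2=\sum_i\delta_i^2+\sum_iS_i,\qquad\operatorname{tr}Y^3=\sum_i\delta_i^3+3\sum_i\delta_iS_i+\operatorname{tr}A^3 ,
\]
and $\operatorname{tr}A^3\ge0$ because $A$ has non-negative entries. Hence
\begin{equation}\label{eq:lower}
\operatorname{tr}Y^2+\operatorname{tr}Y^3\ \ge\ \sum_i\delta_i^2(1+\delta_i)+\sum_iS_i(1+3\delta_i).
\end{equation}
A vertex whose weighted degree is far above $\mu$ would make $\delta_i$ very negative and spoil \eqref{eq:lower}. The potential of Lemma~\ref{lem:ids}(i), now evaluated at the source of the current, excludes this.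

\begin{lemma}\label{lem:wdeg}
If $\varepsilon<\frac13$, then $d_i/\mu\le\frac{1+\varepsilon}{1-3\varepsilon}$ for every vertex $i$.
\end{lemma}

\begin{proof}
Fix $k\ne i$ and let $\varphi(x)=\frac12(R_{xk}-R_{xi})$, so that $(L\varphi)_i=1$. We have $2\varphi(i)=R_{ik}\ge a$, and $2\varphi(j)=R_{jk}-R_{ij}\le b-a$ for each $j\in N(i)$; for $j=k$ this uses $R_{kk}=0\le b$. Therefore
\[
2=\sum_jw_{ij}\bigl(2\varphi(i)-2\varphi(j)\bigr)\ge d_i(2a-b).
\]
Here $2a-b=\frac2n(1-3\varepsilon)>0$, and $\mu\ge2/b$ by \eqref{eq:mu}, so $d_i/\mu\le\frac b{2a-b}=\frac{1+\varepsilon}{1-3\varepsilon}$.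
\end{proof}

At $\varepsilon=\frac13$ no such bound holds: the center of the star has $d_i/\mu=\frac{n-1}2$.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:asym}]
By Lemma~\ref{lem:wdeg}, $\delta_i\ge-\frac{4\varepsilon}{1-3\varepsilon}$, so
\[
1+3\delta_i\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}\ >\ 0 ;
\]
this is where $\varepsilon<\frac1{15}$ is used. In particular $1+\delta_i>\frac23$, and the first sum in \eqref{eq:lower} is non-negative. The number of edges enters through the Cauchy--Schwarz inequality $W^2\le m\sum_ew_e^2$: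
\[
\sum_iS_i=\frac2{\mu^2}\sum_ew_e^2\ \ge\ \frac{2W^2}{m\mu^2}=\frac{(n-1)^2}{2m}.
\]
Combining these bounds with \eqref{eq:upper} and \eqref{eq:lower},
\[
\frac{2\varepsilon}{1-\varepsilon}(n-1)+2\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}\cdot\frac{(n-1)^2}{2m}.
\]
Solving for $m$ and dividing numerator and denominator by $n-1$ gives the stated bound. Its ratio to $\frac n{4\varepsilon}$ is
\[
\frac{1-15\varepsilon}{1-3\varepsilon}\cdot\frac{n-1}n\cdot\Bigl(\frac1{1-\varepsilon}+\frac1{(n-1)\varepsilon}\Bigr)^{-1},
\]
which tends to $1$ when $\varepsilon\to0$ and $n\varepsilon\to\infty$.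
\end{proof}

The term $\frac1{n-1}$ in the bound comes from the eigenvalue $1$ of $Y$ on $\mathbf 1$. It is negligible exactly when $n\varepsilon$ is large; this is why the dense graphs of Theorem~\ref{thm:sharp} can beat the constant $\frac14$. The assumption $n\ge3$ only sets aside the trivial case of a single edge.

\section{Projective planes}\label{sec:plane}

The proof in Section~\ref{sec:spectral} tells us where to look for near-equality. The weights should be equal (Cauchy--Schwarz), the graph regular ($\delta_i\approx0$) and triangle-free ($\operatorname{tr}A^3=0$), and almost all $y_l$ small, so that the quartic remainder is negligible. Also, edges should have resistance near $a$, for \eqref{eq:mu}, and almost all pairs resistance near $b$, for \eqref{eq:conc}. Incidence graphs of projective planes have all these properties, and their resistances can be computed exactly.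

Let $q$ be a prime power. The projective plane $PG(2,q)$ has as \emph{points} the one-dimensional and as \emph{lines} the two-dimensional subspaces of a three-dimensional vector space over the field with $q$ elements; incidence is containment. Put $d=q+1$ and $N=q^2+q+1=d^2-q$. There are $N$ points and $N$ lines, each line contains $d$ points, each point lies on $d$ lines, two distinct points lie on exactly one common line, and two distinct lines share exactly one point. For the $N\times N$ incidence matrix $B$, with $B_{s\ell}=1$ if the point $s$ lies on the line $\ell$ and $B_{s\ell}=0$ otherwise, these facts say that all row and column sums are $d$ and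
\[
BB^T=B^TB=qI+J .
\]

Let $H$ be the bipartite graph on the set $\mathcal P$ of points and the set $\mathcal L$ of lines, with unit weight on incident pairs. It is $d$-regular with $n=2N$ vertices and $Nd$ edges, and it is connected because any two points share a line and every line has a point. Let $M$ be its adjacency matrix, with off-diagonal blocks $B$ and $B^T$, so that $L=dI-M$ and $M^2$ has diagonal blocks $qI+J$.

\begin{lemma}\label{lem:plane}
In $H$, two distinct points or two distinct lines have resistance $\frac{2d^2}{Nd}$. A point $s$ and a line $\ell$ have resistance $\frac{2d^2+1-2dB_{s\ell}}{Nd}$.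
\end{lemma}

\begin{proof}
Let $U$ be the space of vectors with sum zero on $\mathcal P$ and on $\mathcal L$. For $v\in U$ we have $M^2v=qv$, so $L(dI+M)v=(d^2-q)v=Nv$. Moreover $\mathbf 1^T(dI+M)v=2d\,\mathbf 1^Tv=0$. Hence $\Gamma v=\frac1N(dI+M)v$ and
\begin{equation}\label{eq:U}
v^T\Gamma v=\frac1N\bigl(d\|v\|^2+v^TMv\bigr)\qquad(v\in U).
\end{equation}
If $s\ne t$ lie on the same side, then $v=e_s-e_t\in U$, $\|v\|^2=2$, and $v^TMv=0$ because $M$ has zero diagonal blocks. So $R_{st}=\frac{2d}N$.

For a point $s$ and a line $\ell$ the vector $e_s-e_\ell$ is not in $U$. Write $e_s-e_\ell=v+u$ with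
\[
v=x-z\in U,\qquad x=e_s-\tfrac1N\mathbf 1_{\mathcal P},\qquad z=e_\ell-\tfrac1N\mathbf 1_{\mathcal L},\qquad u=\tfrac1N(\mathbf 1_{\mathcal P}-\mathbf 1_{\mathcal L}).
\]
Since $M\mathbf 1_{\mathcal P}=d\,\mathbf 1_{\mathcal L}$ and $M\mathbf 1_{\mathcal L}=d\,\mathbf 1_{\mathcal P}$, we have $Lu=2du$, so $\Gamma u=\frac1{2d}u$. As $u\perp v$, the cross term $v^T\Gamma u$ vanishes, and $u^T\Gamma u=\frac1{2d}\cdot\frac2N=\frac1{Nd}$. Further $\|v\|^2=2-\frac2N$, and $v^TMv=-2x^TBz$ with
\[
x^TBz=B_{s\ell}-\frac dN-\frac dN+\frac{Nd}{N^2}=B_{s\ell}-\frac dN .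
\]
By \eqref{eq:U}, $v^T\Gamma v=\frac1N\bigl(2d-\frac{2d}N-2B_{s\ell}+\frac{2d}N\bigr)=\frac{2d-2B_{s\ell}}N$. Adding $\frac1{Nd}$ gives the claim.
\end{proof}

For $q=2$ we have $d=3$, $N=7$, $n=14$; the resistances are $\frac{13}{21}$, $\frac{18}{21}$, $\frac{19}{21}$, and the $21$ edges contribute $21\cdot\frac{13}{21}=13=n-1$, as Foster's identity requires.

\begin{proof}[Proof of optimality in Theorem~\ref{thm:asym}]
By Lemma~\ref{lem:plane}, all resistances between distinct vertices of $H$ lie between $\alpha=\frac{2d^2-2d+1}{Nd}$ and $\beta=\frac{2d^2+1}{Nd}$. By \eqref{eq:scale}, a multiple of $H$ is an $\varepsilon$-resistance sparsifier of $K_n$, $n=2(q^2+q+1)$, with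
\[
\varepsilon=\frac{2d}{4d^2-2d+2}=\frac d{2d^2-d+1}=\frac{q+1}{2q^2+3q+2}.
\]
It has $m=Nd=\frac{n(q+1)}2$ edges. As $q\to\infty$ we have $\varepsilon\sim\frac1{2q}\to0$ and $n\varepsilon\sim q\to\infty$, while
\[
\frac{m\varepsilon}n=\frac{(q+1)^2}{2(2q^2+3q+2)}\longrightarrow\frac14 .
\]
So $m=(1+o(1))\frac n{4\varepsilon}$, and the constant $\frac14$ cannot be increased.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KK}
Lior Kalman and Robert Krauthgamer,
\emph{Flow Metrics on Graphs},
arXiv:2112.06916 (2021).

\end{thebibliography}
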